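# Double-critical edges in 5-chromatic graphs: at most ten of every eleven

## Critical graphs, double-critical edges, and neighborhood graphs

All graphs are finite and simple. We write $\chi(G)$ for the chromatic number of $G$, $m(G)$ for its number of edges, $N(v)$ for the set of neighbors of a vertex $v$, and $d(v)=|N(v)|$. A *$k$-coloring* is a proper coloring with at most $k$ colors; its color classes are independent sets, some of which may be empty.

**Definition (double-critical edge).** An edge $uv$ of $G$ is *double-critical* if $\chi(G-u-v)=\chi(G)-2$. A connected graph is *double-critical* if all its edges are.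

Deleting two vertices lowers the chromatic number by at most $2$, so a double-critical edge is one whose ends give the largest possible drop.

*Example.* In $K_5$ every edge is double-critical, since deleting two vertices leaves $K_3$. Now attach a pendant edge to $K_5$, that is, add a new vertex $w$ joined to one vertex $a$ of the $K_5$. The graph still has chromatic number $5$. Deleting the ends of an edge of the $K_5$ leaves a triangle together with $w$, which then has degree at most $1$; the chromatic number is $3$, so these ten edges are double-critical. Deleting $a$ and $w$ leaves $K_4$, with chromatic number $4$, so the pendant edge $aw$ is not double-critical. Exactly $10$ of the $11$ edges are double-critical.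

**Definition ($D$-edges and $R$-edges).** For a $5$-chromatic graph $G$ let $D(G)$ be the set of double-critical edges and $R(G)=E(G)\setminus D(G)$ the set of the remaining edges. We speak of *$D$-edges* and *$R$-edges*. The numbers of $D$-edges and $R$-edges at a vertex $v$ are $d_D(v)$ and $d_R(v)$, and $N_D(v)$ is the set of neighbors of $v$ via $D$-edges.

*Example.* In $K_5$ with the pendant edge $aw$ we have $d_D(a)=4$, $d_R(a)=1$, $d_D(w)=0$, $d_R(w)=1$.

**Definition ($5$-critical).** A graph $G$ is *$5$-critical* if $\chi(G)=5$ and every proper subgraph has smaller chromatic number.

*Example.* $K_5$ is $5$-critical: after deleting an edge, its two ends can share a color. $K_5$ with a pendant edge is not, since it contains $K_5$ as a proper subgraph.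

Three textbook facts will be used. First, every $5$-chromatic graph contains a $5$-critical subgraph: take a subgraph of chromatic number $5$ that is minimal under inclusion. Second, a $5$-critical graph has minimum degree at least $4$: if $d(v)\le 3$, a $4$-coloring of $G-v$ extends to $v$. Third, a $5$-critical graph $G\neq K_5$ contains no $K_5$, because that $K_5$ would be a proper subgraph of chromatic number $5$.

**Definition (neighborhood graph).** For a vertex $v$ of $G$, let $G_v$ be the subgraph of $G$ induced by $N(v)$.

*Example.* Let $G$ be a wheel, that is, a cycle $C_n$ ($n\geq 4$) together with a vertex $x$ (the hub) adjacent to all of it. Then $G_x=C_n$, and for a rim vertex $u$ the graph $G_u$ is a path on three vertices with $x$ in the middle. If $n$ is odd the wheel has chromatic number $4$, because the rim needs three colors and the hub a fourth.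

Note that for adjacent $x$ and $y$, the degree of $y$ in $G_x$ is the number $|N(x)\cap N(y)|$ of common neighbors, and that $G$ contains a $K_4$ exactly when some $G_x$ contains a triangle.

## The proportion of double-critical edges and the constant $\frac{10}{11}$

A result of Mozhan and of Stiebitz says that $K_5$ is the only double-critical graph with chromatic number $5$; in other words, $K_5$ is the only connected $5$-chromatic graph in which $100\%$ of the edges are double-critical. Matthias Kriesell and Anders Sune Pedersen, in "On graphs double-critical with respect to the colouring number", arXiv:1108.1036 (2011), ask whether $100\%$ can be approached by other graphs. Precisely: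

*Is there, for every $\varepsilon>0$, a connected non-complete graph $G$ with $\chi(G)=5$ and at least $(1-\varepsilon)\,m(G)$ double-critical edges?*

Connectedness excludes trivial examples such as $K_5$ with isolated vertices. The answer is **no**, and the best possible constant can be found.

**Theorem 1.** Let $G$ be a connected non-complete graph with $\chi(G)=5$. Then $|D(G)|\le\frac{10}{11}\,m(G)$, with equality if and only if $G$ is $K_5$ plus a pendant edge. If moreover $K_5\not\subseteq G$, then $|D(G)|\le\frac{17}{19}\,m(G)$.

So for $0<\varepsilon<\frac1{11}$ there is no connected non-complete $5$-chromatic graph with at least $(1-\varepsilon)m(G)$ double-critical edges, and the maximum proportion over all such graphs is exactly $\frac{10}{11}$. Equivalently, a connected $5$-chromatic graph with more than $\frac{10}{11}$ of its edges double-critical is $K_5$. No claim is made that $\frac{17}{19}$ is optimal.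

All the work goes into a statement about critical graphs.

**Theorem 2.** If $G\ne K_5$ is $5$-critical, then $|D(G)|\le\frac{17}{2}|R(G)|$, that is, $|D(G)|\le\frac{17}{19}\,m(G)$.

The two forms agree: since $|R|=m-|D|$, the first says $\frac{19}{2}|D|\le\frac{17}{2}m$. The proof does not use the Mozhan–Stiebitz theorem; it reproves it, since $R(G)=\emptyset$ in Theorem 2 would force $D(G)=\emptyset$.

## Six vertices, and joins of an odd cycle with $K_2$

How small can a $5$-chromatic graph without a $K_5$ be?

**Fact 3.** A $5$-chromatic graph that contains no $K_5$ has at least $7$ vertices.

*Proof.* A $5$-chromatic graph on at most $5$ vertices is $K_5$. Let $|V(G)|=6$. If the complement $\overline G$ has two disjoint edges, use their end pairs as two color classes and the other two vertices as singletons: this is a $4$-coloring. If $\overline G$ has a triangle, use it as one class and the other three vertices as singletons: again a $4$-coloring. So any two edges of $\overline G$ share a vertex and $\overline G$ has no triangle, hence all edges of $\overline G$ share a vertex $c$. Then $G-c=K_5$, which is excluded. $\square$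

On seven vertices there is such a graph. The *join* of two disjoint graphs is obtained by adding all edges between them. Take the join $C_n+K_2$ with $n$ odd. Its chromatic number is $3+2=5$, and it has $n+2n+1=3n+1$ edges. For $n=3$ it is $K_5$. Let $n\ge5$ and test the edges.

- The edge $K_2$: deleting its ends leaves $C_n$, with chromatic number $3$. It is double-critical.
- An edge between $K_2$ and $C_n$: what remains is the join of a path on $n-1$ vertices with one vertex, with chromatic number $3$. It is double-critical.
- An edge of $C_n$: what remains is the join of a path on $n-2\ge3$ vertices with $K_2$, with chromatic number $4$. It is not double-critical.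

The proportion is $\frac{2n+1}{3n+1}=\frac23+\frac{1}{3(3n+1)}$. It is largest for $n=5$, where it equals $\frac{11}{16}$, and it decreases as $n$ grows. So this family does not come near $100\%$.

## Passing to a 5-critical subgraph

This section derives Theorem 1 from Theorem 2. The point is that a $5$-critical subgraph already contains every double-critical edge.

**Lemma 4.** If $\chi(G)=5$ and $H\subseteq G$ is $5$-critical, then $D(G)\subseteq D(H)$.

*Proof.* Let $uv\in D(G)$, so $\chi(G-u-v)=3$. Then $\chi(G-u)\le\chi(G-u-v)+1=4$, so $H\not\subseteq G-u$ and $u\in V(H)$. Likewise $v\in V(H)$. Next, take a $3$-coloring of $G-u-v$ and give a fourth color to both $u$ and $v$. This properly colors $G$ minus the edge $uv$. Hence $H$ is not contained in $G$ minus $uv$, so $uv\in E(H)$. Finally $\chi(H-u-v)\le\chi(G-u-v)=3$, and $\chi(H-u-v)\ge 5-2=3$. So $uv\in D(H)$. $\square$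

*Proof of Theorem 1 from Theorem 2.* Let $G$ be connected and non-complete with $\chi(G)=5$, and let $H\subseteq G$ be $5$-critical.

Suppose $H=K_5$. By Lemma 4, $|D(G)|\le10$. As $G$ is non-complete, it has a vertex outside $H$, and as $G$ is connected, it has an edge outside $H$. So $m(G)\ge11$ and $|D(G)|\le 10\le\frac{10}{11}m(G)$. Equality forces $m(G)=11$; then $G$ consists of the $K_5$ and one more edge, and being connected with a vertex outside $H$ it is $K_5$ plus a pendant edge. We saw in the first section that this graph has exactly $10$ double-critical edges, so equality does hold there.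

Suppose $H\ne K_5$. By Lemma 4 and Theorem 2, $|D(G)|\le|D(H)|\le\frac{17}{19}m(H)\le\frac{17}{19}m(G)$, and $\frac{17}{19}<\frac{10}{11}$ because $187<190$. So the bound is strict here. If $K_5\not\subseteq G$, we are always in this second situation. $\square$

**From now on $G\neq K_5$ is $5$-critical**, and we write $D$, $R$, $m$ for $D(G)$, $R(G)$, $m(G)$. We have minimum degree at least $4$, no $K_5$, and at least $7$ vertices.

## Two consequences of a 3-coloring of $G-u-v$

A $D$-edge $uv$ gives us a $3$-coloring of everything except its two ends. Everything below is extracted from such colorings, through two facts.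

**Fact 5.** Every $D$-edge has an end in every subgraph of chromatic number at least $4$.

*Proof.* A subgraph that avoids both ends of $uv\in D$ lies in the $3$-colorable graph $G-u-v$. $\square$

**Fact 6.** Let $xy\in D$ and let $g$ be a $3$-coloring of $G-x-y$. Then each of the three color classes contains a common neighbor of $x$ and $y$. In particular $|N(x)\cap N(y)|\ge3$.

*Proof.* Suppose a class $A$ (possibly empty) contains no common neighbor. The set $\{x\}\cup(A\setminus N(x))$ is independent. The set $\{y\}\cup(A\cap N(x))$ is also independent, since a neighbor of $y$ in $A\cap N(x)$ would be a common neighbor. These two sets and the other two classes form a $4$-coloring of $G$, a contradiction. $\square$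

Fact 5 produces $R$-edges: every edge missing a given $4$-chromatic subgraph is in $R$. So the first thing to try is to find a small $4$-chromatic subgraph $F$ and argue that $R$-edges outside $F$ are plentiful compared with edges meeting $F$. We go through three cases, according to how local a $4$-chromatic subgraph we have:

- (A) $K_4\subseteq G$;
- (B) $K_4\not\subseteq G$ and some $G_x$ is not bipartite, which gives an odd wheel;
- (C) every $G_x$ is bipartite.

These are exhaustive.

## Case A: a $K_4$, and three $D$-edges per outer vertex

Here the first attempt works. Let $Q$ be the vertex set of a $K_4$ and $t=|V(G)|-4$, so $t\ge3$ by Fact 3.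

**Step 1. Bounding $|D|$ and $|R|$ in terms of $t$.** By Fact 5 every $D$-edge meets $Q$. A vertex outside $Q$ has at most $3$ neighbors in $Q$, as there is no $K_5$. So
$$|D|\le 6+3t .$$
A vertex outside $Q$ has degree at least $4$, hence a neighbor outside $Q$, and the edge joining them misses $Q$, so it is in $R$. Every outer vertex is thus covered by such an $R$-edge, and $|R|\ge t/2$.

**Step 2. Comparing the two bounds.** If $t\ge5$, then $\frac{17}{2}|R|\ge\frac{17}{4}t\ge 3t+6\ge|D|$, because $\frac54t\ge\frac{25}{4}>6$. If $t=3$, then $|R|\ge2$ and $|D|\le15\le17\leq\frac{17}{2}|R|$.

**Step 3. The remaining value $t=4$.** Now $|D|\le18$ and $|R|\ge2$. If $|R|\ge3$, then $\frac{17}2|R|\ge 25\frac12$ and we are done. Suppose $|R|=2$. The edges outside $Q$ are all in $R$ and cover the four outer vertices, so they form a perfect matching $ab$, $cd$ of these vertices. Each outer vertex $v$ has exactly one outer neighbor and degree at least $4$, so it is adjacent to all of $Q$ except exactly one vertex $\varphi(v)$. If $\varphi(a)=\varphi(b)$, then $(Q\setminus\{\varphi(a)\})\cup\{a,b\}$ spans a $K_5$, a contradiction. So $\varphi(a)\ne\varphi(b)$, and likewise $\varphi(c)\ne\varphi(d)$. Give the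 vertices of $Q$ four distinct colors and each outer $v$ the color of $\varphi(v)$. This is a $4$-coloring of $G$, a contradiction.

So $|D|\le\frac{17}2|R|$ in Case A.

## Case B: an odd wheel and the parity of neighbors on its rim

Assume $K_4\not\subseteq G$ and that $G_x$ is not bipartite. We shall prove $|D|\le8|R|$.

**Step 1. Set-up.** Let $O=u_0u_1\dots u_{\ell-1}$, with indices in $\mathbb Z_\ell$, be a shortest odd cycle of $G_x$. A triangle in $G_x$ would give a $K_4$, so $\ell\ge5$. A chord of $O$ would close a shorter odd cycle, so $O$ is induced. Put
$$S=N(x)\setminus V(O),\qquad Z=V(G)\setminus(N(x)\cup\{x\}).$$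
The wheel on $\{x\}\cup V(O)$ is $4$-chromatic, so by Fact 5 no $D$-edge has both ends in $S\cup Z$. Let

- $D_{OO}$, $D_Z$, $D_S$ be the numbers of $D$-edges inside $O$, between $Z$ and $O$, and incident with $S$;
- $R_{OO}$, $R_{ZO}$, $R_S$ be the numbers of $R$-edges inside $O$, between $Z$ and $O$, and incident with $S$;
- $q$ be the number of edges inside $Z$, all of which are in $R$.

The four kinds of $R$-edges are disjoint, so
$$R_{OO}+R_{ZO}+q+R_S\le|R| .\tag{1}$$
As $O$ is induced, $\ell=D_{OO}+R_{OO}$. A $D$-edge is an edge from $x$ to $O$ (at most $\ell$ of these), or inside $O$, or between $Z$ and $O$, or incident with $S$; there are no edges from $x$ to $Z$. Hence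
$$|D|\le\ell+D_{OO}+D_Z+D_S .\tag{2}$$

**Step 2. Edges at $S$: $D_S\le6R_S$.** The purpose is to see that the argument of Case A still works for $S$. Let $r\in S$ have two neighbors on $O$. They split $O$ into an odd arc of length $p$ and an even arc of length $p'$. Together with $r$ the odd arc forms an odd cycle of length $p+2$ in $G_x$, so $p+2\ge\ell=p+p'$ and $p'=2$. So any two neighbors of $r$ on $O$ are at cyclic distance exactly $2$. If there were three, two of them would be at positions $i-2$ and $i+2$ relative to the third, at position $i$. Then $4\equiv\pm2\pmod\ell$, so $\ell$ divides $2$ or $6$, impossible for odd $\ell\ge5$. So $r$ has at most two neighbors on $O$. The $D$-edges at $r$ go to $O\cup\{x\}$, hence $d_D(r)\le3$, and $d(r)\ge4$ gives $d_R(r)\ge1$. An $R$-edge covers at most two vertices of $S$, so $|S|\le2R_S$ and $D_S\le3|S|\le6R_S$.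

**Where the Case A argument stops.** For $z\in Z$ there is no such quota. Nothing so far bounds the number of neighbors of $z$ on $O$ by a constant: the join of $C_\ell$ with two non-adjacent vertices $x,z$ has no $K_4$, and there $z$ has $\ell$ neighbors on the rim, where $\ell$ may be large. So charging a bounded number of $D$-edges to each $z$ is not available, and the $\ell$ edges from $x$ to the rim must be paid for as well. The way out is to count the $D$-edges between $Z$ and $O$ by their rim end $u_i$. If $zu_i\in D$ and $G-z-u_i$ is $3$-colored, the hub takes one color and the path $O-u_i$ alternates between the other two. So a vertex of $Z$ that sees both parities on this path must have the color of the hub, and two adjacent vertices of $Z$ cannot both do so.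

**Definition (mono).** Let $w\in Z$ and $i\in\mathbb Z_\ell$. We say that $w$ is *mono at $i$* if all neighbors of $w$ in the path $O-u_i$ lie in one class of the bipartition of this path. For $J\subseteq\mathbb Z_\ell$ and $i\in J$ we say that $J$ is *mono at $i$* if the representatives in $\{1,\dots,\ell-1\}$ of the differences $j-i$, $j\in J\setminus\{i\}$, all have the same parity.

*Example.* Let $\ell=5$ and $J=\{0,1,3\}$. At $0$ the representatives are $1,3$: mono. At $1$ they are $4$ (for $j=0$) and $2$ (for $j=3$): mono. At $3$ they are $2$ (for $j=0$) and $3$ (for $j=1$): not mono.

Since $u_{i+1},u_{i+2},\dots,u_{i+\ell-1}$ is the path $O-u_i$ in order, the two notions match. For an edge $e=ww'$ inside $Z$ put $K_e=\{j:u_j\in N(w)\cap N(w')\}$. If $i\in K_e$ and $w$ or $w'$ is mono at $i$, then $K_e$ is mono at $i$, because $K_e$ is contained in the set of indices of neighbors of each end.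

**Step 3. A set is mono at no more than two of its elements.** This is where the oddness of $\ell$ enters. Suppose $J\subseteq\mathbb Z_\ell$ is mono at three of its elements $i_1,i_2,i_3$, in cyclic order with gaps $g_1=i_2-i_1$, $g_2=i_3-i_2$, $g_3=i_1-i_3$, taken in $\{1,\dots,\ell-1\}$, so that $g_1+g_2+g_3=\ell$. Seen from $i_1$, the elements $i_2,i_3$ have representatives $g_1$ and $g_1+g_2$. These have the same parity, so $g_2$ is even. Seen from $i_2$, the elements $i_3,i_1$ give that $g_3$ is even, and seen from $i_3$, the elements $i_1,i_2$ give that $g_1$ is even. Then $\ell$ is even, a contradiction.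

**Step 4. What a $D$-edge between $Z$ and $O$ tells us.** Let $z\in Z$ and $zu_i\in D$. We show:

- (a) there is $z'\in Z$ adjacent to both $z$ and $u_i$;
- (b) if $ww'$ is an edge inside $Z$ with $z\notin\{w,w'\}$, then $w$ or $w'$ is mono at $i$.

Take a $3$-coloring $g$ of $G-z-u_i$, named so that $g(x)=1$. All vertices of the path $O-u_i$ are adjacent to $x$, so the path is colored alternately $2$ and $3$.

For (a), Fact 6 gives a common neighbor $z'$ of $z$ and $u_i$ with $g(z')=1$. As $x$ is not adjacent to $z$, we have $z'\ne x$. As $g(z')=g(x)$, $z'$ is not adjacent to $x$. So $z'\in Z$.

For (b), a vertex of $Z\setminus\{z\}$ that is not mono at $i$ has neighbors of colors $2$ and $3$, so it has color $1$. Adjacent $w,w'$ cannot both have color $1$.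

**Step 5. Edges between $Z$ and $O$: $D_Z\le2\ell+4q$.** Let $Z_i=\{z\in Z:zu_i\in D\}$, so $D_Z=\sum_i|Z_i|$. The indices with $|Z_i|\le2$ contribute at most $2\ell$ in total.

Let $|Z_i|\ge3$. For each $z\in Z_i$ choose $z'$ as in Step 4(a) and put $e=zz'$, an edge inside $Z$ with $i\in K_e$. Because $|Z_i|\ge3$ there is a vertex $z''\in Z_i\setminus\{z,z'\}$. Step 4(b), applied to the $D$-edge $z''u_i$ and the edge $e$, shows that an end of $e$ is mono at $i$. So $K_e$ is mono at $i$. We have assigned to each pair $(z,i)$ with $|Z_i|\ge3$ and $z\in Z_i$ a pair $(e,i)$ such that $K_e$ is mono at $i\in K_e$ and $z$ is an end of $e$. By Step 3, each $e$ occurs in at most two such pairs $(e,i)$, so there are at most $2q$ of them, and each arises from at most two vertices $z$, the ends of $e$. So these indices contribute at most $4q$.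

**Step 6. Edges of the rim: $2D_{OO}\le R_{ZO}+2q$.** By (2) and Step 5 we shall have to pay for a multiple of $\ell=D_{OO}+R_{OO}$. The part $R_{OO}$ counts $R$-edges already. This step pays for $D_{OO}$.

Let $u_iu_{i+1}\in D$, and let $g$ be a $3$-coloring of $G-u_i-u_{i+1}$ with $g(x)=1$. The path $u_{i+2},\dots,u_{i-1}$ has $\ell-2$ vertices, an odd number at least $3$, and is colored alternately with the two colors other than $1$. Both its ends get the same color; call it $2$, and the other $3$. By Fact 6 there is a common neighbor $z$ of $u_i,u_{i+1}$ with $g(z)=2$. Then $z\ne x$, and $z$ is not adjacent to $x$, since otherwise $x,u_i,u_{i+1},z$ span a $K_4$. So $z\in Z$. The neighbors of $z$ on the path have color $3$. Hence the neighbors of $z$ on $O$ lie in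
$$\{u_i,u_{i+1}\}\cup\{u_{i+3},u_{i+5},\dots,u_{i-2}\}.$$
In particular $u_{i+2}$ and $u_{i-1}$ are not among them, and $u_i,u_{i+1}$ is the only pair of consecutive vertices of $O$ adjacent to $z$. So $z=z^{(i)}$ determines $i$, and different $i$ give different vertices $z^{(i)}$.

We claim that the number of $R$-edges among $zu_i,zu_{i+1}$ plus the number of edges inside $Z$ at $z$ is at least $2$. If both $zu_i$ and $zu_{i+1}$ are in $R$, this is clear. If exactly one of them is in $D$, the other contributes $1$ and Step 4(a) gives an edge inside $Z$ at $z$. If both are in $D$, Step 4(a) gives neighbors $w,w'\in Z$ of $z$ with $w$ adjacent to $u_i$ and $w'$ adjacent to $u_{i+1}$. They are different, since $w=w'$ would make $z,w,u_i,u_{i+1}$ a $K_4$. So there are two edges inside $Z$ at $z$.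

Sum this over all $i$ with $u_iu_{i+1}\in D$. As the $z^{(i)}$ are distinct, each $R$-edge between $Z$ and $O$ is counted at most once (from its end in $Z$), and each edge inside $Z$ at most twice. This gives $2D_{OO}\le R_{ZO}+2q$.

**Step 7. Adding up.** By (2), Steps 2 and 5, $\ell=D_{OO}+R_{OO}$, Step 6, and (1),
$$|D|\le3\ell+D_{OO}+4q+6R_S=4D_{OO}+3R_{OO}+4q+6R_S\le2R_{ZO}+3R_{OO}+8q+6R_S\le8|R| .$$
So $|D|\le8|R|\le\frac{17}2|R|$ in Case B.

## Case C: bipartite neighborhoods and what must connect inside them

Now every $G_v$ is bipartite. Fact 5 loses its grip, because no $4$-chromatic subgraph lies in a vertex together with its neighborhood. Fact 6 remains: every $D$-edge has at least three common neighbors. As a bare count, this is not enough. For instance, it says that in $G_x$ all vertices of $N_D(x)$ have degree at least $3$, and $G_x=K_{3,3}$ satisfies this with no contradiction.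

The stronger content of Fact 6 is that a $3$-coloring $g$ of $G-x-y$ takes three *different* values on $N(x)\cap N(y)$. Let us see what this gives for $G_x=K_{3,3}$ with sides $P=\{y,u,u'\}$ and $Q=\{q_1,q_2,q_3\}$ and $xy\in D$. The vertices of $Q$ are neighbors of $u$ as well. Suppose that $q_1$ and $q_2$ are joined by a path in $G_u-x$. The colors on this path avoid $g(u)$, so they alternate, and since $q_1,q_2$ are both adjacent to $x$ in the bipartite graph $G_u$, the path has even length. It avoids $y$, because $y$ is not adjacent to $u$. So $g(q_1)=g(q_2)$. If all of $Q$ lies in one component of $G_u-x$, then $g$ is constant on $Q$, against Fact 6. The neighborhoods therefore have to fall apart when a vertex is removed. The next definition measures by how much.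

**Definition ($t_x(u)$).** For adjacent $x$ and $u$, let $t_x(u)$ be the number of components of $G_u-x$ that contain a neighbor of $x$.

*Example.* If $G_u$ has vertices $x,a,b,c$ and edges $xa$, $xb$ only, then the components of $G_u-x$ are $\{a\},\{b\},\{c\}$; the first two contain neighbors of $x$, so $t_x(u)=2$. If $G_u$ is the $4$-cycle $x\,a\,c\,b$, then $G_u-x$ is the path $a\,c\,b$ and $t_x(u)=1$.

The plan is to bound the values $t_x(y)$ on $D$-edges from both sides. Lemma 7 says that $3-t_x(y)$, summed over $N_D(x)$, is at most $d(x)$; if nearly all edges were in $D$, the average of $t_x(y)$ would have to be about $2$ or more. Lemma 8 bounds the sum of $t_x(y)$ over all $x\in N(y)$ by $\frac85d(y)$ plus a term paid for by $R$-edges. The gap between $2$ and $\frac85$ forces $R$-edges to be present in a fixed proportion.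

We need one more notion. A *hypergraph* on a set $Q$ is a collection of non-empty subsets of $Q$, its hyperedges. Its *components* are the classes of the smallest equivalence relation on $Q$ in which any two elements of a common hyperedge are equivalent. For example, on $\{1,2,3,4\}$ the hyperedges $\{1,2\},\{2,3\}$ give the components $\{1,2,3\}$ and $\{4\}$, and with no hyperedges there are four components.

**Lemma 7.** For every vertex $x$: $\displaystyle\sum_{y\in N_D(x)}\bigl(3-t_x(y)\bigr)\le d(x).$

*Proof.* Let $(P,Q)$ be a bipartition of $G_x$ and $P_D=P\cap N_D(x)$.

**Step 1. The hypergraph on $Q$.** For $u\in P$ we have $N(u)\cap N(x)\subseteq Q$. This set is partitioned into the $t_x(u)$ non-empty sets $\kappa\cap N(x)$, where $\kappa$ runs over the components of $G_u-x$ that meet $N(x)$. Call these sets the *hyperedges of $u$*. For $W\subseteq P_D$ let $c(W)$ be the number of components of the hypergraph on $Q$ whose hyperedges are those of all $u\in W$.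

**Step 2. Colorings are constant on hyperedges of the other vertices.** Let $y\in W\subseteq P_D$ and let $g$ be a $3$-coloring of $G-x-y$. We show that $g$ is constant on each hyperedge of each $u\in W\setminus\{y\}$. Let $v,v'$ lie in such a hyperedge, and let $\pi$ be a path from $v$ to $v'$ in $G_u-x$. Since $u,y\in P$, the vertex $y$ is not adjacent to $u$, so $\pi$ avoids $y$ and lies in $G-x-y$. All vertices of $\pi$ are adjacent to $u$, so $g$ alternates along $\pi$ between the two colors different from $g(u)$. In the bipartite graph $G_u$ both $v$ and $v'$ are adjacent to $x$, so they are on the same side and $\pi$ has even length. Hence $g(v)=g(v')$.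

**Step 3. Adding $y$ must merge components.** We show $c(W\setminus\{y\})-c(W)\ge3-t_x(y)$. By Step 2, $g$ is constant on each component of the hypergraph of $W\setminus\{y\}$. By Fact 6, $g$ takes three values on $N(x)\cap N(y)\subseteq Q$. So this set meets $s\ge3$ components of the hypergraph of $W\setminus\{y\}$. Now add the $t_x(y)$ hyperedges of $y$, whose union is $N(x)\cap N(y)$. Components not meeting this union are unchanged. Each component of the new hypergraph that contains one of the $s$ components contains a hyperedge of $y$, so there are at most $t_x(y)$ of these. Thus $s$ components have become at most $t_x(y)$, and the count drops by at least $s-t_x(y)\ge3-t_x(y)$.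

**Step 4. Telescoping.** Remove the elements of $P_D$ one at a time, starting with $W=P_D$ and ending with $\emptyset$, and add the inequalities of Step 3:
$$\sum_{y\in P_D}\bigl(3-t_x(y)\bigr)\le c(\emptyset)-c(P_D)\le|Q| .$$
Exchanging the roles of $P$ and $Q$ gives $\sum_{y\in Q\cap N_D(x)}(3-t_x(y))\le|P|$. The sum of the two is the lemma, since $|P|+|Q|=d(x)$. $\square$

**Blocks.** For the second estimate, recall that the *blocks* of a graph $L$ (we only consider those with at least one edge) are its bridges, each taken as a $K_2$, and its maximal $2$-connected subgraphs. Every edge lies in exactly one block. Two edges $xv,xv'$ at a vertex $x$ lie in the same block if and only if $v,v'$ lie in the same component of $L-x$. For a connected $L$, the bipartite graph whose nodes are the vertices and the blocks of $L$, with a vertex joined to the blocks containing it, is a tree. *Example:* the $4$-cycle $x\,a\,c\,b$ with an additional edge $xd$ has two blocks, the $4$-cycle and the bridge $xd$; the vertex $x$ is in both.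

**Lemma 8.** For every vertex $y$: $\displaystyle\sum_{x\in N(y)}t_x(y)\le\tfrac85\,d(y)+\tfrac45\,d_R(y).$

*Proof.* Let $L=G_y$, a bipartite graph on $d=d(y)$ vertices, and let $c$ be its number of components.

**Step 1. Translating $t_x(y)$ into blocks.** For $x\in V(L)$, $t_x(y)$ is the number of components of $L-x$ that contain a neighbor of $x$, so by the recalled fact it is the number of blocks of $L$ containing $x$. Let $k$ be the number of bridges, $h$ the number of other blocks, and $b=k+h$. The other blocks are $2$-connected and bipartite, so they contain a cycle of length at least $4$ and have at least $4$ vertices. Counting the edges of the vertex–block trees of the components (a tree has one edge fewer than nodes) gives $\sum_B|V(B)|=d+b-c$. So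
$$\sum_{x\in N(y)}t_x(y)=\sum_B|V(B)|=d-c+b\le d+b .\tag{3}$$
Also $d\geq d-c=\sum_B(|V(B)|-1)$, hence
$$d\ge k+3h .\tag{4}$$

The bridges are the danger here: if $L$ is a forest, (3) alone gives an average below $2$ but possibly close to $2$, which is not enough. What saves us is that many bridges force many vertices of degree at most $2$, and by Fact 6 these are joined to $y$ by $R$-edges.

**Step 2. Vertices of small degree cost $R$-edges.** Let $\nu$ be the number of vertices of degree at most $2$ in $L$. For such a vertex $x$ we have $|N(x)\cap N(y)|=\deg_L(x)\le2$, so $xy\in R$ by Fact 6. Hence $\nu\le d_R(y)$.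

**Step 3. Many bridges force many such vertices: $k\le2(h+\nu)$.** Assume $k>0$. Delete the bridges of $L$ and contract each component of what remains to a node; the bridges then form a forest with $k$ edges on these nodes. Discard its isolated nodes.

A node that arises from at least two vertices contains an edge that is not a bridge, hence a block that is not a bridge, and different nodes contain different such blocks. So there are at most $h$ nodes of this kind. A node that is a single vertex $v$ has only bridges at $v$, so its degree in the forest is $\deg_L(v)$. Therefore at most $\nu$ single-vertex nodes have forest-degree at most $2$. Every remaining node is a single vertex of forest-degree at least $3$.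

In a forest without isolated nodes, $\sum(\deg-2)<0$ over all nodes of each tree. Leaves contribute $-1$ each, nodes of degree $2$ contribute $0$, and nodes of degree at least $3$ contribute at least $1$ each. So there are at most as many nodes of degree at least $3$ as leaves. A leaf of our forest is of one of the first two kinds, so there are at most $h+\nu$ leaves. In total there are at most $(h+\nu)+(h+\nu)$ nodes, and a forest has fewer edges than nodes. So $k\le2(h+\nu)$.

**Step 4. Combining.** By (4) and Steps 3 and 2,
$$b-\tfrac35d\le k+h-\tfrac35(k+3h)=\tfrac25k-\tfrac45h\le\tfrac45(h+\nu)-\tfrac45h=\tfrac45\nu\le\tfrac45d_R(y).$$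
With (3), $\sum_{x\in N(y)}t_x(y)\le d+b\le\frac85d(y)+\frac45d_R(y)$. $\square$

**End of Case C.** Sum Lemma 7 over all vertices $x$. Each $D$-edge appears from both its ends, so the terms $3$ add up to $6|D|$, and $\sum_xd(x)=2m$. Moving the terms $t_x(y)$ to the right and grouping them by $y$, we may enlarge $N_D(y)$ to $N(y)$ since $t_x(y)\ge0$, and then use Lemma 8:
$$6|D|\le2m+\sum_y\sum_{x\in N_D(y)}t_x(y)\le2m+\sum_y\Bigl(\tfrac85d(y)+\tfrac45d_R(y)\Bigr)=2m+\tfrac{16}5m+\tfrac85|R| .$$
As $m=|D|+|R|$, the right-hand side is $\frac{26}5|D|+\frac{34}5|R|$. So $\frac45|D|\le\frac{34}5|R|$, that is,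
$$|D|\le\tfrac{17}2|R| .$$

Cases A, B and C together prove Theorem 2, and with Lemma 4 this proves Theorem 1. $\blacksquare$
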